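\title{A separable $C^*$-algebra without a greatest stable ideal}

\begin{abstract}
We construct a separable $C^*$-algebra $A$ that is not stable but is the sum of two stable ideals $I$ and $J$, with $A/(I\cap J)\cong\mathcal K\oplus\mathcal K$. Such an algebra has no greatest stable ideal. The obstruction to stability is a mod~$2$ Euler class in an array of vector bundles whose rows are mutually isomorphic and whose columns are mutually isomorphic. In the positive direction, $M_k(I_1+\dots+I_k)$ is stable whenever $I_1,\dots,I_k$ are stable ideals of a separable $C^*$-algebra, and a separable $C^*$-algebra has a greatest stable ideal exactly when sums of two stable ideals are stable.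
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, an \emph{ideal} of a $C^*$-algebra is a closed two-sided ideal, and $\mathcal K=\mathcal K(\ell_2)$ is the algebra of compact operators on a separable infinite-dimensional Hilbert space. A $C^*$-algebra $B$ is \emph{stable} if $B\otimes\mathcal K$ is $*$-isomorphic to $B$, and an ideal is stable if it is stable as a $C^*$-algebra. Since $\mathcal K\otimes\mathcal K\cong\mathcal K$, the stable algebras are exactly those of the form $B'\otimes\mathcal K$: algebras of infinite matrices over $B'$ that are norm limits of their finite corners. Stability is thus a form of infinite multiplicity. A finite matrix can be shifted down the diagonal until it is orthogonal to any other given finite matrix, so in a stable algebra there is always room. We study the following question, posed in \cite{GK}.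

\begin{quote}
Does every separable $C^*$-algebra $A$ have a \emph{greatest} stable ideal, that is, a stable ideal that contains all other stable ideals?
\end{quote}

The first examples say yes. A nonzero algebra $B'\otimes\mathcal K$ is neither commutative nor unital, so the greatest stable ideal of a commutative algebra is $0$, and that of $\mathcal K+\mathbb C1$ is $\mathcal K$. In general, the only candidate is the closed sum of all stable ideals, and Theorem~\ref{thm:C} below reduces the question to the stability of $I+J$ for two stable ideals $I,J$. This sum is stable if $I\subset J$, and also if $I\cap J=0$, because $(I\oplus J)\otimes\mathcal K\cong(I\otimes\mathcal K)\oplus(J\otimes\mathcal K)$. In the remaining cases $I+J$ is assembled from $I\cap J$, $I/(I\cap J)$ and $J/(I\cap J)$, all of which are stable, since stability passes to ideals and quotients (Corollary~\ref{cor:ideals}). One would guess that $I+J$ inherits the room that each of its pieces has. The guess is wrong, and the answer to the question is no.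

\begin{theorem}\label{thm:A}
There is a separable $C^*$-algebra $A$ with stable ideals $I,J$ such that $A=I+J$ and $A$ is not stable. Hence $A$ has no greatest stable ideal. Moreover $A/(I\cap J)\cong\mathcal K\oplus\mathcal K$, and $I\neq J$ are both maximal ideals of $A$, hence maximal among the stable ideals.
\end{theorem}

The second sentence follows from the first: a greatest stable ideal would contain $I+J=A$, so $A$ would be stable. The guess fails by the smallest possible margin, as the next theorem shows.

\begin{theorem}\label{thm:B}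
Let $I_1,\dots,I_k$ be stable ideals of a separable $C^*$-algebra. Then $M_k(I_1+\dots+I_k)$ is stable. In particular $M_2(I+J)$ is stable for all stable ideals $I,J$, and by Theorem~\ref{thm:A} the number $2$ cannot be replaced by $1$.
\end{theorem}

\begin{theorem}\label{thm:C}
A separable $C^*$-algebra $A$ has a greatest stable ideal if and only if $I+J$ is stable for all stable ideals $I,J$ of $A$. This holds, for instance, if every ideal $B$ of $A$ with $M_2(B)$ stable is itself stable.
\end{theorem}

By Theorem~\ref{thm:B}, a counterexample needs an obstruction that disappears upon doubling. Vector bundles supply one: a line bundle $\mu$ can be nontrivial while $\mu\oplus\mu$ is trivial. Section~\ref{sec:model} shows how this produces, in a $2\times2$ array of bundles, a projection that can be moved off the first row and off the first column but not off both at once. Sections~\ref{sec:line} and~\ref{sec:array} build such arrays of size $2^n\times2^n$, and Section~\ref{sec:algebra} assembles them into the algebra $A$; only standard facts on Chern classes and Hilbert modules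 are used. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Section~\ref{sec:sums} with the stability criterion of Hjelmborg and R{\o}rdam \cite{HR}.

\section{Matrix units and isometries}\label{sec:prelim}

We need one way to prove stability and one way to disprove it. Recall first that a sum of two ideals is closed, hence an ideal. The multiplier algebra $M(B)$ is a unital $C^*$-algebra that contains $B$ as an ideal; one has $M(M_n(B))=M_n(M(B))$, and each bounded operator $T$ on $\ell_2$ gives a multiplier $1\otimes T$ of $B'\otimes\mathcal K$ with $(1\otimes T)(b\otimes K)=b\otimes TK$. An ideal $L$ of $B$ is also an ideal of $M(B)$: if $(u_\lambda)$ is an approximate unit of $B$, $m\in M(B)$ and $x\in L$, then $mx=\lim_\lambda(mu_\lambda)x\in L$. A family $(e_{ik})_{i,k\in\mathbb N}$ is a system of \emph{matrix units} if $e_{ik}^*=e_{ki}$ and $e_{ik}e_{lm}=\delta_{kl}e_{im}$.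

\begin{lemma}\label{lem:mu}
Let $B$ be a $C^*$-subalgebra of a $C^*$-algebra $D$, let $(e_{ik})$ be matrix units in $D$, and put $E_r=\sum_{i\le r}e_{ii}$. Suppose that $e_{ik}B\subset B$ for all $i,k$ and $\|E_rb-b\|\to0$ for all $b\in B$. Then $B\cong e_{11}Be_{11}\otimes\mathcal K$, and $B$ is stable.
\end{lemma}

\begin{proof}
Taking adjoints gives $Be_{ik}\subset B$ and $bE_r\to b$, so $B_0=e_{11}Be_{11}$ and $E_rBE_r$ are $C^*$-subalgebras of $B$, and $\bigcup_rE_rBE_r$ is dense in $B$. The map $M_r(B_0)\to E_rBE_r$, $(b_{ik})\mapsto\sum_{i,k\le r}e_{i1}b_{ik}e_{1k}$, is a $*$-isomorphism with inverse $x\mapsto(e_{1i}xe_{k1})_{i,k}$. These maps are isometric and compatible with the upper-left corner inclusions $M_r(B_0)\subset M_{r+1}(B_0)$, so they extend to an isomorphism from $B_0\otimes\mathcal K=\overline{\bigcup_rM_r(B_0)}$ onto $B$.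
\end{proof}

For $B$ the closed span of the $e_{ik}$ we have $B_0=\mathbb Ce_{11}$, so this span is $0$ or isomorphic to $\mathcal K$.

\begin{corollary}\label{cor:ideals}
Ideals and quotients of a stable $C^*$-algebra are stable.
\end{corollary}

\begin{proof}
Let $B=B'\otimes\mathcal K$, $D=M(B)$ and $e_{ik}=1\otimes e^0_{ik}$, where $(e^0_{ik})$ are the standard matrix units of $\mathcal K$. Then $E_rb\to b$ for elementary tensors $b$, hence for all $b\in B$. An ideal $L$ of $B$ is an ideal of $D$. Apply Lemma~\ref{lem:mu} to $L\subset D$, and to $B/L\subset D/L$ with the images of the $e_{ik}$.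
\end{proof}

The next lemma makes precise the ``room'' in a stable algebra.

\begin{lemma}\label{lem:S}
If $B$ is stable, there are isometries $s_m\in M(B)$, $m\in\mathbb N$, with $\|bs_m\|\to0$ for all $b\in B$. Consequently, for $x\in B_+$ the elements $t_m=s_mx^{1/2}\in B$ satisfy $t_m^*t_m=x$ and $\|bt_m\|\to0$ for all $b\in B$.
\end{lemma}

\begin{proof}
Let $B=B'\otimes\mathcal K$ and $s_m=1\otimes S^m$ with $S$ the unilateral shift. Since $S^{*m}\to0$ strongly, $\|KS^m\|=\|S^{*m}K^*\|\to0$ for compact $K$. So $\|bs_m\|\to0$ for elementary tensors $b$, hence for all $b$.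
\end{proof}

For projections $P,Z$, let us say that $w$ \emph{moves $P$ off $Z$} if $w^*w=P$ and $\|Zw\|$ is small. To show that $A$ is not stable it suffices, by Lemma~\ref{lem:S}, to find projections $P,Z\in A$ such that no $w\in A$ satisfies $w^*w=P$ and $\|Zw\|<\frac12$.

\section{A two-by-two array over projective three-space}\label{sec:model}

All vector bundles are complex and Hermitian. Isomorphisms are taken unitary, which costs nothing: if $\varphi$ is a bundle isomorphism, then $\varphi(\varphi^*\varphi)^{-1/2}$ is a unitary one. We write $\theta$ for the trivial line bundle and $d\xi=\xi^{\oplus d}$, so $g\theta$ is the trivial bundle of rank $g$.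

Let $(\xi_\alpha)$ be a countable family of bundles over a compact space $\Omega$. The continuous sections $\Gamma(\xi_\alpha)$ carry the $C(\Omega)$-valued inner product $\langle\sigma,\tau\rangle(t)=\langle\sigma(t),\tau(t)\rangle$. The Hilbert $C(\Omega)$-module $\mathcal H=\bigoplus_\alpha\Gamma(\xi_\alpha)$ consists of the families $\sigma=(\sigma_\alpha)$ for which $\langle\sigma,\sigma\rangle=\sum_\alpha\langle\sigma_\alpha,\sigma_\alpha\rangle$ converges uniformly, with norm $\|\langle\sigma,\sigma\rangle\|^{1/2}$. The maps $T\colon\mathcal H\to\mathcal H$ that have an adjoint $T^*$ for the inner product form a unital $C^*$-algebra $\mathcal L(\mathcal H)$ in the operator norm. It contains the projection onto any subfamily of the summands, and the partial isometry induced by a unitary isomorphism between the sums of two finite subfamilies. If $T\ge0$ in $\mathcal L(\mathcal H)$, then $\langle T\sigma,\sigma\rangle\ge0$ pointwise, as one sees by writing $T=a^*a$.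

When the family is an array $(\xi_{ij})$, let $P_{ij}$, $R_i$, $C_j$ be the projections onto the $(i,j)$-entry, the $i$-th row and the $j$-th column, and let $Z=R_1+C_1-P_{11}$ be the projection onto the union of the first row and the first column.

\begin{example}\label{ex:RP3}
Let $S^3=\{(a,b)\in\mathbb C^2:|a|^2+|b|^2=1\}$ and $\Omega=S^3/\{\pm1\}=\mathbb{RP}^3$. Let $\mu$ be the line bundle over $\Omega$ obtained from $S^3\times\mathbb C$ by identifying $(x,z)$ with $(-x,-z)$. Sections of $\theta$ are the even continuous functions $S^3\to\mathbb C$, and sections of $\mu$ are the odd ones. By the Borsuk--Ulam theorem every odd continuous map $S^3\to\mathbb C=\mathbb R^2$ has a zero, so every section of $\mu$ vanishes somewhere. On the other hand $2\theta\cong2\mu$: the matrix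
\[
U(a,b)=\begin{pmatrix}a&-\bar b\\ b&\bar a\end{pmatrix}
\]
is unitary and odd in $(a,b)$, so $f\mapsto Uf$ carries even $\mathbb C^2$-valued functions unitarily onto odd ones. Consider the array
\[
(\xi_{ij})=\begin{pmatrix}\theta&\theta\\ \mu&\mu\end{pmatrix}.
\]
The two columns are equal, and the two rows are isomorphic through $U$. Let $v_2$ copy the first column into the second and let $u_2$ map the first row onto the second by $U$; thus $v_2^*v_2=C_1$, $v_2v_2^*=C_2$, $u_2^*u_2=R_1$, $u_2u_2^*=R_2$. Then $u_2P_{11}$ moves $P_{11}$ off $R_1$, and $v_2P_{11}$ moves it off $C_1$.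

If all four entries were $\theta$, with the obvious identifications, then $u_2v_2P_{11}$ would carry $P_{11}$ to $P_{22}$, off both. Here $u_2$ mixes the columns. For the element $\sigma$ with $\sigma_{11}=1$ and all other entries $0$, the second row of $u_2v_2\sigma$ is $(-\bar b,\bar a)$, which falls back entirely into the first column where $a=0$. No other operator does better. Let $w\in\mathcal L(\mathcal H)$ satisfy $w^*w=P_{11}$ and $\|Zw\|<1$. Since $1-Z=P_{22}$,
\[
\langle P_{22}w\sigma,P_{22}w\sigma\rangle=\langle w\sigma,w\sigma\rangle-\langle Zw\sigma,Zw\sigma\rangle\ge1-\|Zw\|^2>0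
\]
at every point, so $P_{22}w\sigma$ is a nowhere vanishing section of $\mu$, which is impossible. If every entry is doubled, the corner $2\mu$ becomes trivial and the obstruction disappears, in accordance with Theorem~\ref{thm:B}.
\end{example}

To turn this into a counterexample we want infinitely many rows, identified by partial isometries that generate a stable ideal $I$, and infinitely many columns, giving a stable ideal $J$. Three requirements arise. First, all rows must be isomorphic and all columns must be isomorphic. Second, to apply Lemma~\ref{lem:mu} to $I$, the projections onto the first $r$ rows must form an approximate unit of $I$; so the column identifications may mix only finitely many rows each, and symmetrically for $J$. Third, the corner $\bigoplus_{2\le i,j\le r}\xi_{ij}$ must have no nowhere vanishing section, for every $r$. We shall detect this by the top Chern class, which vanishes once its degree exceeds the dimension of the base. So no single manifold serves for all $r$; we build a finite array over a manifold $\Omega_n$ for each $n$ and work in a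 product over $n$.

\section{Line bundles with a trivial multiple}\label{sec:line}

Cohomology has coefficients in $\mathbb F_2$, and Chern classes are reduced mod~$2$. We use the following standard facts, for bundles over compact manifolds.
\begin{itemize}
\item[(T1)] The total Chern class $c(\xi)=1+c_1(\xi)+c_2(\xi)+\cdots$, with $c_q(\xi)\in H^{2q}$ and $c_q(\xi)=0$ for $q>\operatorname{rank}\xi$, is natural under pullback, $c(\xi\oplus\xi')=c(\xi)c(\xi')$, $c(\theta)=1$, and $c_1(\lambda\otimes\lambda')=c_1(\lambda)+c_1(\lambda')$ for line bundles. The top class $e(\xi)=c_{\operatorname{rank}\xi}(\xi)$ satisfies $e(\xi\oplus\xi')=e(\xi)e(\xi')$. If $\xi$ has a nowhere vanishing section, then $\xi\cong\theta\oplus\xi'$ and $e(\xi)=e(\theta)e(\xi')=0$.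
\item[(T2)] (Gysin sequence.) If $\xi\to X$ has rank $r\ge1$ and $\pi\colon S(\xi)\to X$ is its unit sphere bundle, then $H^{q-2r}(X)\to H^q(X)\to H^q(S(\xi))$ is exact, where the first map is multiplication by $e(\xi)$ and the second is $\pi^*$. So $\pi^*$ is injective if $e(\xi)=0$.
\item[(T3)] (K\"unneth.) $H^*(X\times X')\cong H^*(X)\otimes H^*(X')$.
\item[(T4)] $H^*(\mathbb{CP}^{D-1})=\mathbb F_2[x]/(x^D)$ with $x=c_1(\mathcal O(1))$, and the tangent bundle $\tau_0$ satisfies $\tau_0\oplus\theta\cong D\,\mathcal O(1)$.
\end{itemize}

In Example~\ref{ex:RP3}, two copies of $\mu$ are trivial and one copy has no nowhere vanishing section. For longer rows we need line bundles $\mu$ with $D\mu$ trivial and $e((D-1)\mu)=c_1(\mu)^{D-1}\ne0$. On $\mathbb{CP}^{D-1}$ the bundle $\mathcal O(1)$ has the second property. To gain the first we pull back to a space over which $\tau_0$ is trivial, and the difficulty is to do so without killing $x^{D-1}$.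

\begin{lemma}\label{lem:line}
Let $D=2^a$ with $a\ge0$. There are a compact manifold $Y_D$ and a line bundle $\mu$ on it with $D\mu\cong D\theta$ such that $m=c_1(\mu)$ satisfies $m^q\neq0$ in $H^*(Y_D)$ for $0\le q\le D-1$.
\end{lemma}

\begin{proof}
Let $X_0=\mathbb{CP}^{D-1}$. By (T4), and because $D$ is a power of $2$,
\[
c(\tau_0)=(1+x)^D=1+x^D=1.
\]
We split off trivial summands one at a time. Suppose $\tau_l\to X_l$ is a smooth bundle of rank $D-1-l\ge1$ over a compact manifold, with $c(\tau_l)=1$. Let $\pi_l\colon X_{l+1}\to X_l$ be its unit sphere bundle for a smooth metric. Since $e(\tau_l)=0$, the map $\pi_l^*$ is injective on cohomology by (T2). The bundle $\pi_l^*\tau_l$ has the tautological unit section, so $\pi_l^*\tau_l\cong\theta\oplus\tau_{l+1}$ with $\tau_{l+1}$ of rank $D-2-l$ and $c(\tau_{l+1})=\pi_l^*c(\tau_l)=1$. Put $Y_D=X_{D-1}$ and let $\mu$ be the pullback of $\mathcal O(1)$. Over $Y_D$ the pullback of $\tau_0$ is $(D-1)\theta$, so $D\mu\cong D\theta$. The map $H^*(X_0)\to H^*(Y_D)$ is injective and sends $x^q\neq0$ to $m^q$ for $q\le D-1$.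
\end{proof}

\begin{remark}
For $D=1$, $Y_D$ is a point. For $D=2$, $Y_D$ is the unit tangent bundle of $S^2$, that is, $SO(3)=\mathbb{RP}^3$, and $\mu$ is the bundle of Example~\ref{ex:RP3}, the only nontrivial line bundle there since $H^2(\mathbb{RP}^3;\mathbb Z)=\mathbb Z/2$. The restriction to powers of $2$ is forced: if $D=2^ad$ with $d$ odd and $D\mu$ is trivial, then $1=(1+m)^D=(1+m^{2^a})^d$ gives $m^{2^a}=0$, so $m^{D-1}\ne0$ requires $D=2^a$. This is why the arrays below are organized dyadically.
\end{remark}

\section{Arrays of bundles}\label{sec:array}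

For $i\in\mathbb N$ let $\ell(i)=\min\{k\ge0:i\le2^k\}$ be the \emph{level} of $i$. Thus $\ell(1)=0$, $\ell(2)=1$, $\ell(3)=\ell(4)=2$; $i\le2^k$ if and only if $\ell(i)\le k$; and $2^{\ell(i)}<2i$.

\begin{proposition}\label{prop:array}
For every $n\ge1$ there are a compact manifold $\Omega_n$ and bundles $\xi_{ij}$ $(1\le i,j\le2^n)$ of rank $g=2^{n^2}$ over $\Omega_n$, with $\xi_{11}=g\theta$, such that:
\begin{itemize}
\item[(R)] for each $i$, with $k=\ell(i)$: $\bigoplus_{j\le2^k}\xi_{ij}\cong\bigoplus_{j\le2^k}\xi_{1j}$, and $\xi_{ij}=\xi_{1j}$ for $2^k<j\le2^n$;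
\item[(C)] for each $j\ge2$, with $k=\ell(j)$: $\bigoplus_{i\le2^{k-1}}\xi_{ij}\cong\bigoplus_{i\le2^{k-1}}\xi_{i1}$, and $\xi_{ij}=\xi_{i1}$ for $2^{k-1}<i\le2^n$;
\item[(H)] $\eta_n=\bigoplus_{2\le i,j\le2^n}\xi_{ij}$ has no nowhere vanishing section.
\end{itemize}
\end{proposition}

Conditions (R) and (C) say that row $i$ differs from the first row, and column $j$ from the first column, only in an initial segment whose length does not depend on $n$. We make each row and column \emph{constant} on that segment. Then a single bundle occurs $\rho$ times on the segment, where its $\rho$-fold sum is prescribed, and $\rho-1$ times in the corner $\eta_n$. This is the situation for which Lemma~\ref{lem:line} is made.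

\begin{proof}
\emph{The pattern.} We shall construct rank $g$ bundles $V_i$ $(1\le i\le 2^n)$ and $W_j$ $(2\le j\le2^n)$, with $V_1=g\theta$, such that
\begin{align}
2^{k-1}W_j&\cong\bigoplus_{i\le2^{k-1}}V_i&&\text{if }\ell(j)=k\ge1,\label{eq:W}\\
2^kV_i&\cong V_1\oplus\bigoplus_{2\le j\le2^k}W_j&&\text{if }\ell(i)=k\ge1,\label{eq:V}
\end{align}
and put $\xi_{ij}=W_j$ if $\ell(i)<\ell(j)$ and $\xi_{ij}=V_i$ if $\ell(i)\ge\ell(j)$. For $n=2$ the array is
\[
\begin{array}{c|ccc}
V_1&W_2&W_3&W_4\\ \hline
V_2&V_2&W_3&W_4\\
V_3&V_3&V_3&V_3\\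
V_4&V_4&V_4&V_4
\end{array}
\]
with $\eta_2=V_2\oplus W_3\oplus W_4\oplus3V_3\oplus3V_4$ the lower right block. In general the first row is $V_1,W_2,W_3,\dots$ and the first column is $V_1,V_2,V_3,\dots$. If $\ell(i)=k\ge1$, then $\xi_{ij}=V_i$ for $j\le2^k$ and $\xi_{ij}=W_j=\xi_{1j}$ for $j>2^k$, so \eqref{eq:V} gives (R); for $i=1$ there is nothing to prove. If $\ell(j)=k\ge1$, then $\xi_{ij}=W_j$ for $i\le2^{k-1}$ and $\xi_{ij}=V_i=\xi_{i1}$ for $i>2^{k-1}$, so \eqref{eq:W} gives (C).

\emph{The steps.} We build the bundles in steps $s=1,\dots,2n$. At step $s=2k-1$ we build the family $\mathfrak B_s$ of the $W_j$ with $\ell(j)=k$; put $\rho_s=2^{k-1}$ and let $\beta_s$ be the right side of \eqref{eq:W}. At step $s=2k$ we build the family $\mathfrak B_s$ of the $V_i$ with $\ell(i)=k$; put $\rho_s=2^k$ and let $\beta_s$ be the right side of \eqref{eq:V}. In both cases $\beta_s$ is a sum of $\rho_s$ bundles of rank $g$, each equal to $V_1$ or built at an earlier step, and the task is to find, for each member $B$ of $\mathfrak B_s$, a bundle with $\rho_sB\cong\beta_s$.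

Such a division by $\rho_s$ is possible if $\beta_s$ is a sum of line bundles with multiplicities divisible by $\rho_s$. Each step uses up a factor $\rho_s$ of the multiplicities, and this dictates the rank $g$. Put $D_0=g$ and $D_s=D_{s-1}/\rho_s$. Since
\[
\prod_{s\le2n}\rho_s=\prod_{k\le n}2^{k-1}2^k=2^{\sum_{k\le n}(2k-1)}=2^{n^2}=g,
\]
all $D_s$ are powers of $2$ and $D_{2n}=1$. Let $\Omega^{(0)}$ be a point. The inductive hypothesis before step $s$ is that $V_1$ and all bundles built so far live on a compact manifold $\Omega^{(s-1)}$ and are direct sums of blocks $D_{s-1}\lambda$ with $\lambda$ a line bundle. It holds for $s=1$, as $V_1=D_0\theta$. Write accordingly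
\[
\beta_s=\bigoplus_{r=1}^{t_s}D_{s-1}\lambda_{s,r},\qquad t_s=\frac{\rho_sg}{D_{s-1}}=\frac g{D_s}.
\]
The obvious choice $\bigoplus_rD_s\lambda_{s,r}$ for $B$ would make every bundle trivial, so we twist. For each $B\in\mathfrak B_s$ and each $r\le t_s$ take a new copy of the manifold $Y_{D_{s-1}}$ of Lemma~\ref{lem:line}, with its line bundle $\mu_{B,r}$. Let $\Pi_s$ be the product of these copies, let $\Omega^{(s)}=\Omega^{(s-1)}\times\Pi_s$, pull everything back to $\Omega^{(s)}$, and set
\[
B=\bigoplus_{r=1}^{t_s}D_s(\lambda_{s,r}\otimes\mu_{B,r}).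
\]
Then $B$ has rank $t_sD_s=g$, and since $D_{s-1}\mu_{B,r}$ is trivial,
\[
\rho_sB\cong\bigoplus_r\lambda_{s,r}\otimes(D_{s-1}\mu_{B,r})\cong\bigoplus_rD_{s-1}\lambda_{s,r}=\beta_s.
\]
The new bundles are sums of blocks of multiplicity $D_s$, and so are the old ones because $D_s$ divides $D_{s-1}$. This completes the step. Put $\Omega_n=\Omega^{(2n)}$.

\emph{The class $e(\eta_n)$.} A bundle $W_j$ with $\ell(j)=k$ occurs in $\eta_n$ at the places $(i,j)$ with $2\le i\le2^{k-1}$, and a bundle $V_i$ with $\ell(i)=k$ at the places $(i,j)$ with $2\le j\le2^k$. So each $B\in\mathfrak B_s$ occurs $\rho_s-1$ times. Put $\omega_{s,r}=c_1(\lambda_{s,r})$, $m_{B,r}=c_1(\mu_{B,r})$ and $a_s=D_s(\rho_s-1)=D_{s-1}-D_s$. By (T1), $e(\eta_n)=z_1\cdots z_{2n}$ with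
\[
z_s=\prod_{B\in\mathfrak B_s}e(B)^{\rho_s-1}=\prod_{B\in\mathfrak B_s}\prod_{r\le t_s}(\omega_{s,r}+m_{B,r})^{a_s}\in H^*(\Omega^{(s)}).
\]
We show by induction on $s$ that $z_1\cdots z_s\neq0$ in $H^*(\Omega^{(s)})$, starting from the empty product $1$. By (T3), $H^*(\Omega^{(s)})=\bigoplus_dH^*(\Omega^{(s-1)})\otimes H^d(\Pi_s)$. The classes $z_1,\dots,z_{s-1}$ and $\omega_{s,r}$ come from $\Omega^{(s-1)}$, and the $m_{B,r}$ come from $\Pi_s$. Expanding the product, we see that the component of $z_1\cdots z_s$ with $d=2a_st_s|\mathfrak B_s|$ is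
\[
(z_1\cdots z_{s-1})\otimes\prod_{B,r}m_{B,r}^{a_s},
\]
all other terms having smaller $d$. Since $a_s\le D_{s-1}-1$, each $m_{B,r}^{a_s}$ is nonzero by Lemma~\ref{lem:line}. These classes come from different factors of $\Pi_s$ (this is why a new copy was taken for each pair $(B,r)$), so their product is nonzero by (T3). The first tensor factor is nonzero by induction. Hence $e(\eta_n)\neq0$, and (H) follows from (T1).
\end{proof}

For $n=2$ one has $g=16$, $(\rho_1,\dots,\rho_4)=(1,2,2,4)$ and $(D_0,\dots,D_4)=(16,16,8,4,1)$. The exponents $a_s$ are $0,8,4,3$, against the permitted bounds $D_{s-1}-1=15,15,7,3$; the last step uses Lemma~\ref{lem:line} in full.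

\section{The algebra}\label{sec:algebra}

\subsection*{Row and column identifications}
Fix the data of Proposition~\ref{prop:array} for each $n$, marked by a superscript $(n)$. Lemma~\ref{lem:mu} asks for infinitely many equivalent rows and columns, so we repeat the $n$-th array along the diagonal. Write $i=\alpha2^n+i'$ and $j=\beta2^n+j'$ with $\alpha,\beta\ge0$ and $1\le i',j'\le2^n$, and put $\xi^{(n)}_{ij}=\xi^{(n)}_{i'j'}$ if $\alpha=\beta$ and $\xi^{(n)}_{ij}=0$ otherwise. Let
\[
\mathcal H_n=\bigoplus_{i,j\in\mathbb N}\Gamma\big(\xi^{(n)}_{ij}\big),\qquad\mathcal L=\prod_n\mathcal L(\mathcal H_n),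
\]
the $C^*$-algebra of bounded sequences of adjointable operators. Let $P_{ij},R_i,C_j\in\mathcal L$ be the projections whose $n$-th components project onto the $(i,j)$-entry, the $i$-th row and the $j$-th column of $\mathcal H_n$. They commute, $R_iC_j=P_{ij}$, the $R_i$ are pairwise orthogonal, and so are the $C_j$. Put $E_r=\sum_{i\le r}R_i$ and $F_c=\sum_{j\le c}C_j$.

Define partial isometries $u_i=(u_i^{(n)})_n\in\mathcal L$ with $u_i^*u_i=R_1$ and $u_iu_i^*=R_i$ as follows. Let $u_1=R_1$. For $2\le i\le2^n$, let $u_i^{(n)}$ map row $1$ onto row $i$ by a unitary from (R) on the columns $j\le2^{\ell(i)}$ and by the identity $\xi_{1j}\to\xi_{ij}$ on each column $j$ with $2^{\ell(i)}<j\le2^n$. For $i=\alpha2^n+i'>2^n$, let $u_i^{(n)}$ be $u_{i'}^{(n)}$ followed by the translation that takes the entry $(i',j')$ to the equal entry $(\alpha2^n+i',\alpha2^n+j')$. Define $v_j$ with $v_j^*v_j=C_1$ and $v_jv_j^*=C_j$ by exchanging the roles of rows and columns: $v_1=C_1$; for $2\le j\le2^n$, $v_j^{(n)}$ is a unitary from (C) on the rows $i\le2^{\ell(j)-1}$ and the identity on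 each row $i$ with $2^{\ell(j)-1}<i\le 2^n$; and for $j=\beta2^n+j'>2^n$, it is $v^{(n)}_{j'}$ followed by the translation to the $\beta$-th diagonal block.

The next lemma is the second requirement of Section~\ref{sec:model}. The point is that the bounds do not depend on $n$.

\begin{lemma}\label{lem:U}
If $x\in\mathcal L$ and $F_cx=x$, then $F_{c'}u_ix=u_ix$ and $F_{c'}u_i^*x=u_i^*x$ for $c'=\max(c,2i)$. If $E_rx=x$, then $E_{r'}v_jx=v_jx$ and $E_{r'}v_j^*x=v_j^*x$ for $r'=\max(r,2j)$.
\end{lemma}

\begin{proof}
We must show that $u_i^{(n)}$ and its adjoint map the first $c$ columns of $\mathcal H_n$ into the first $c'$ columns, for every $n$. If $i\le2^n$, both operators map the first $2^{\ell(i)}$ columns into themselves and every later column into itself, and $2^{\ell(i)}<2i$. If $i=\alpha2^n+i'>2^n$, the whole range of $u_i^{(n)}$ lies in row $i$, whose nonzero entries are in columns at most $\alpha2^n+2^n<2i$, and the range of the adjoint lies in row $1$, whose nonzero entries are in columns at most $2^n<i$. For $v_j$ exchange rows and columns; the number of mixed rows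 for $2\le j\le2^n$ is $2^{\ell(j)-1}<j$.
\end{proof}

Put $e_{ik}=u_iu_k^*$ and $f_{jl}=v_jv_l^*$. Since $u_k^*u_l=u_k^*R_kR_lu_l=\delta_{kl}R_1$ and $u_iR_1=u_i$, the $e_{ik}$ are matrix units with $e_{ii}=R_i$; in the same way the $f_{jl}$ are matrix units with $f_{jj}=C_j$. Let $A\subset\mathcal L$ be the $C^*$-algebra generated by all $e_{ik}$ and $f_{jl}$, and let $I$ and $J$ be the ideals of $A$ generated by $e_{11}$ and by $f_{11}$.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The algebra $A$ is countably generated, hence separable. Since $e_{ik}=e_{i1}e_{11}e_{1k}\in I$ and likewise $f_{jl}\in J$, the ideal $I+J$ contains all generators, so $A=I+J$. By a \emph{word} we mean a finite product of generators. The closed span of the words containing at least one letter $e_{ik}$ is an ideal, contains $e_{11}$ and is contained in $I$; so it equals $I$. The same holds for $J$ and the letters $f_{jl}$.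

\emph{$I$ and $J$ are stable.} We claim that every word $w$ containing a letter $e_{ik}$ satisfies $E_rw=w$ for some $r$. Write $w=g_1\cdots g_px$ with generators $g_1,\dots,g_p$ and $x$ a word beginning with $e_{ik}$. Then $E_ix=x$. Now let $y$ satisfy $E_ry=y$ and multiply by one more generator on the left. For an $e$-letter, $E_{i_1}e_{i_1k_1}y=e_{i_1k_1}y$. For an $f$-letter, two applications of Lemma~\ref{lem:U} to $f_{jl}y=v_j(v_l^*y)$ give $E_{r''}f_{jl}y=f_{jl}y$ with $r''=\max(r,2l,2j)$. Induction on $p$ proves the claim. As the projections $E_r$ increase, $E_rb\to b$ for $b$ in the span of such words, hence for all $b\in I$. Lemma~\ref{lem:mu}, applied to $I\subset A$ and the matrix units $e_{ik}$, shows that $I$ is stable. Exchanging $e$ with $f$ and $E_r$ with $F_c$, and using the first half of Lemma~\ref{lem:U}, we get $F_cb\to b$ for $b\in J$ and the stability of $J$.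

\emph{$A$ is not stable.} The projections $P_{11}=e_{11}f_{11}$ and $Z=R_1+C_1-P_{11}$ lie in $A$, and $1-Z=(1-R_1)(1-C_1)$ in $\mathcal L$. Suppose $A$ is stable. By Lemma~\ref{lem:S} there is $w\in A$ with $w^*w=P_{11}$ and $\|Zw\|<\frac12$. As in Example~\ref{ex:RP3}, $y=(1-Z)w$ is bounded below on the $(1,1)$-entry: since $w=wP_{11}$,
\[
y^*y=P_{11}-P_{11}w^*ZwP_{11}\ge\tfrac34P_{11}.
\]
The new difficulty is that the range of $y$ may meet infinitely many entries, whereas (H) concerns only the first diagonal block; for $\mathcal L$ in place of $A$ nothing would prevent a move to the next block in every component. Here we use $w\in A$. Since $P_{11}\in I\cap J$, also $w=wP_{11}\in I\cap J$, so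
\[
\|E_rF_rw-w\|\le\|F_rw-w\|+\|E_rw-w\|\to0.
\]
Let $y_r=E_rF_ry=(1-Z)E_rF_rw$. Then $y_r\to y$ and $y_r=y_rP_{11}$, so we can fix $r$ with $y_r^*y_r\ge\frac12P_{11}$. Moreover $y_r=Q_ry_r$ for
\[
Q_r=E_rF_r(1-R_1)(1-C_1)=\sum_{2\le i,j\le r}P_{ij}.
\]
Choose $n$ with $2^n\ge r$, and let $\sigma\in\mathcal H_n$ have a constant unit section of $\xi^{(n)}_{11}=g\theta$ in the entry $(1,1)$ and zeros elsewhere. Then $y_r^{(n)}\sigma$ is a section of $\bigoplus_{2\le i,j\le r}\xi^{(n)}_{ij}\subset\eta_n$, and $\langle y_r^{(n)}\sigma,y_r^{(n)}\sigma\rangle\ge\frac12\langle\sigma,\sigma\rangle=\frac12$ at every point of $\Omega_n$. This is a nowhere vanishing section of $\eta_n$, contrary to (H).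

\emph{The quotients.} A word containing both an $e$-letter and an $f$-letter lies in $I\cap J$, and a word in $e$-letters alone is $0$ or some $e_{ik}$. So $I/(I\cap J)$ is the closed span of the images of the matrix units $e_{ik}$, and it is $0$ or isomorphic to $\mathcal K$. It is not $0$, because $e_{11}\notin J$: otherwise $\|(1-F_c)R_1\|\to0$, but $(1-F_c)R_1$ is a projection whose $n$-th component dominates $P^{(n)}_{1j}\neq0$ for $c<j\le2^n$, so its norm is $1$ for every $c$. Thus $I/(I\cap J)\cong\mathcal K$. The same argument with $(1-E_r)C_1$ gives $J/(I\cap J)\cong\mathcal K$. Since $A=I+J$, we have $A/I\cong J/(I\cap J)\cong\mathcal K$ and $A/J\cong I/(I\cap J)\cong\mathcal K$. The injective map $A/(I\cap J)\to A/I\oplus A/J$ is onto, because $(a+I,b+J)$ with $a\in J$, $b\in I$ is the image of $a+b$. Hence $A/(I\cap J)\cong\mathcal K\oplus\mathcal K$. As $\mathcal K$ is simple, $I$ and $J$ are maximal ideals, and they differ since $e_{11}\in I\setminus J$. The only ideal strictly containing $I$ or $J$ is $A$, which is not stable, so both are maximal among the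 stable ideals.
\end{proof}

\section{Sums of stable ideals}\label{sec:sums}

A $C^*$-algebra is $\sigma$-\emph{unital} if it has a countable approximate unit; separable algebras are $\sigma$-unital. We use the following converse to Lemma~\ref{lem:S}.

\begin{theorem}[{\cite[Theorem 2.1 and Proposition 2.2]{HR}}]\label{thm:HR}
A $\sigma$-unital $C^*$-algebra $B$ is stable if and only if for all $a\in B_+$ and $\varepsilon>0$ there is $y\in B$ with $\|a-y^*y\|\le\varepsilon$ and $\|y^*y\,yy^*\|\le\varepsilon$.
\end{theorem}

Separability enters Theorems~\ref{thm:B} and~\ref{thm:C} only here, to make the algebras to which this criterion is applied $\sigma$-unital. The criterion moves $a$ off itself. To treat a sum $a=x_1+x_2$ piece by piece, we need to move each piece off an arbitrary element. Call $x\in B_+$ \emph{movable in $B$} if for all $b\in B_+$ and $\varepsilon>0$ there is $y\in B$ with $\|y^*y-x\|\le\varepsilon$ and $\|by\|\le\varepsilon$.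

\begin{lemma}\label{lem:movable}
Let $B$ be a $C^*$-algebra.
\begin{itemize}
\item[(a)] If $B$ is $\sigma$-unital and every $x\in B_+$ is movable, then $B$ is stable.
\item[(b)] The set of movable elements is closed under norm limits, under $x\mapsto r^*xr$ for $r\in B$, and under sums.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $a\in B_+$ and take $y$ for $x=b=a$ and a tolerance $\delta\le1$. Then $\|y\|\le\kappa:=(\|a\|+1)^{1/2}$ and
\[
\|y^*y\,yy^*\|\le\big(\|ay\|+\|y^*y-a\|\,\|y\|\big)\|y\|\le\delta(1+\kappa)\kappa,
\]
so Theorem~\ref{thm:HR} applies.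

(b) If $\|x-x'\|\le\varepsilon$ and $y$ works for $x',b,\varepsilon$, then $y$ works for $x,b,2\varepsilon$. If $y$ works for $x,b,\varepsilon$, then $yr$ works for $r^*xr$, $b$ and $\varepsilon\max(\|r\|,\|r\|^2)$. For sums, let $x_1,x_2$ be movable and let $b,\varepsilon$ be given. Take $y_1$ for $x_1,b,\varepsilon$. The second piece must avoid both $b$ and the range of $y_1$, so take $y_2$ for $x_2$, $c=b+y_1y_1^*$ and a tolerance $\delta\le1$. Then $\gamma:=\|y_2^*cy_2\|\le\delta(\|x_2\|+1)^{1/2}$. From $y_1y_1^*\le c$ and $b^2\le\|b\|c$ we get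
\[
\|y_1^*y_2\|^2=\|y_2^*y_1y_1^*y_2\|\le\gamma,\qquad\|by_2\|^2=\|y_2^*b^2y_2\|\le\|b\|\gamma .
\]
For $y=y_1+y_2$ this gives $\|y^*y-x_1-x_2\|\le\varepsilon+\delta+2\gamma^{1/2}$ and $\|by\|\le\varepsilon+(\|b\|\gamma)^{1/2}$, and both bounds are at most $2\varepsilon$ for small $\delta$.
\end{proof}

Consider $x\in I_+$ and $h=h_I+h_J\in I+J$ with $I,J$ stable. The elements $t$ of Lemma~\ref{lem:S} for $I$ move $x$ off $h_I$ but not off $h_J$. Split $t$ with the help of an almost unit $p\in J$ for $h_J$. The piece $(1-p)^{1/2}t$ is almost annihilated by $h_J$, and the piece $p^{1/2}t$ lies in $J$, where an isometry of $M(J)$ moves it off $h_J$. To recover $x=t^*(1-p)t+t^*pt$ as $y^*y$, the two pieces need orthogonal ranges. In $I+J$ this may be impossible, by Theorem~\ref{thm:A}; in a matrix algebra we place them in different rows.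

\begin{proof}[Proof of Theorem~\ref{thm:B}]
We use induction on $k$; the case $k=1$ is the hypothesis. Let $k\ge2$, $A_0=I_1+\dots+I_k$ and $n=k-1$, and let $e_{ab}$ now denote the matrix units of $M_k(\mathbb C)$. Fix $l$ and put $I=I_l$, $J=\sum_{l'\neq l}I_{l'}$. By induction $M_n(J)$ is stable.

\emph{Claim: for $x\in I_+$ with $\|x\|\le1$, the element $x\otimes e_{11}$ is movable in $M_k(A_0)$.} Let $b\in M_k(A_0)_+$ and $\varepsilon>0$. Using an approximate unit of $A_0$, choose $h\in A_0$ with $\|b-b(h\otimes1_k)\|\le\varepsilon$, and write $h=h_I+h_J$ with $h_I\in I$, $h_J\in J$. Using an approximate unit of $J$, choose $p\in J$ with $0\le p\le1$ and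
\[
\|h_J(1-p)^{1/2}\|^2=\|h_J(1-p)h_J^*\|\le\varepsilon^2 .
\]
By Lemma~\ref{lem:S} for $M_n(J)$ there is an isometry $s\in M_n(M(J))$ with $\|(h_J\otimes1_n)s\|\le\varepsilon$. Its first column $S\in M_{n\times1}(M(J))$ satisfies $S^*S=1$ and $\|(h_J\otimes1_n)S\|\le\varepsilon$. Put $q=Sp^{1/2}\in M_{n\times1}(J)$; then $q^*q=p$ and $\|(h_J\otimes1_n)q\|\le\varepsilon$. Only now do we choose $t$. The element $h_I(1-p)^{1/2}$ and the entries of $(h_I\otimes1_n)q$ lie in $I$, so Lemma~\ref{lem:S} for $I$ gives $t\in I$ with
\[
t^*t=x,\qquad\|h_I(1-p)^{1/2}t\|\le\varepsilon,\qquad\|(h_I\otimes1_n)qt\|\le\varepsilon.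
\]
Let $y\in M_k(A_0)$ have $(1-p)^{1/2}t$ in the entry $(1,1)$, the column $qt$ in the entries $(2,1),\dots,(k,1)$, and zeros elsewhere. Then
\[
y^*y=\big(t^*(1-p)t+t^*q^*qt\big)\otimes e_{11}=x\otimes e_{11},
\]
so $\|y\|\le1$. Since $\|t\|\le1$, the four estimates above give
\[
\|(h\otimes1_k)y\|\le\|h(1-p)^{1/2}t\|+\|(h\otimes1_n)qt\|\le2\varepsilon+2\varepsilon,
\]
and $\|by\|\le\|b-b(h\otimes1_k)\|+\|b\|\,\|(h\otimes1_k)y\|\le(1+4\|b\|)\varepsilon$. This proves the claim.

Next let $z\in M_k(I_l)_+$, let $u$ run through an approximate unit of $I_l$, and put $r_a=(1\otimes e_{1a})z^{1/2}\in M_k(I_l)$. Since $u\otimes1_k=\sum_a(1\otimes e_{a1})(u\otimes e_{11})(1\otimes e_{1a})$,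
\[
z=\lim_uz^{1/2}(u\otimes1_k)z^{1/2}=\lim_u\sum_{a=1}^kr_a^*(u\otimes e_{11})r_a,
\]
so $z$ is movable in $M_k(A_0)$ by the claim and Lemma~\ref{lem:movable}(b). For ideals $L,L'$ one has $(L+L')_+=L_++L'_+$ \cite[1.5.9]{Ped}, so $M_k(A_0)_+=\sum_lM_k(I_l)_+$, and every positive element of $M_k(A_0)$ is movable. By Lemma~\ref{lem:movable}(a), $M_k(A_0)$ is stable.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
If $G$ is a greatest stable ideal and $I,J$ are stable ideals, then $I+J$ is an ideal of $G$, hence stable by Corollary~\ref{cor:ideals}.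

Conversely, suppose that sums of two stable ideals are stable. Then the stable ideals form an upward directed family, nonempty because it contains $0$, and the closure $G$ of their union is a separable ideal that contains them all. It remains to show that $G$ is stable. Let $a\in G_+$ and $\varepsilon>0$. Approximating $a^{1/2}$ by an element $d$ of a stable ideal $L$, we find $b=d^*d\in L_+$ with $\|a-b\|\le\varepsilon$. By Lemma~\ref{lem:S} for $L$ there is $y\in L$ with $y^*y=b$ and $\|by\|\,\|b\|^{1/2}\le\varepsilon$. Then $\|a-y^*y\|\le\varepsilon$ and $\|y^*y\,yy^*\|\le\|by\|\,\|y\|\le\varepsilon$, so $G$ is stable by Theorem~\ref{thm:HR}.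

For the last assertion, let $I,J$ be stable ideals. Then $M_2(I+J)$ is stable by Theorem~\ref{thm:B}, so $I+J$ is stable under the stated hypothesis.
\end{proof}

\begin{thebibliography}{9}

\bibitem{GK}
Saeed Ghasemi and Piotr Koszmider,
\emph{Noncommutative Cantor-Bendixson derivatives and scattered $C^*$-algebras},
arXiv:1611.00221 (2016).

\bibitem{HR}
J. Hjelmborg and M. R{\o}rdam,
\emph{On stability of $C^*$-algebras},
J. Funct. Anal. 155 (1998).

\bibitem{Ped}
Pedersen,
\emph{$C^*$-Algebras and their Automorphism Groups}.

\end{thebibliography}
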